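# Polarized random $k$-SAT has the classical satisfiability threshold

## The first moment does not see polarization

Take random $k$-SAT and tamper with the signs: in half of the clauses make every variable lean toward being unnegated, in the other half make it lean the other way by the same amount. Every literal still occurs equally often on average. Does the satisfiability threshold move? The answer one would first guess is no. Let us make the model precise and test this guess.

**Definition (polarized $k$-SAT).** Fix integers $n\ge k\ge2$, a number $0\le p\le1$ and $m\ge0$. The formula $\Phi_m=\Phi_m(n,k,p)$ on Boolean variables $x_1,\dots,x_n$ is the conjunction of $m$ independent random clauses. For each clause, choose a set of $k$ distinct variables uniformly at random. With probability $\frac12$ let each chosen variable appear negated independently with probability $p$ and pure (unnegated) otherwise; with the remaining probability $\frac12$ let each chosen variable appear negated independently with probability $1-p$ and pure otherwise.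

For $p=\frac12$ this is classical random $k$-SAT: each clause is uniform among the $2^k\binom nk$ possible ones. For $p\in\{0,1\}$ it is random monotone $k$-SAT: every clause is all-pure or all-negated. Replacing $p$ by $1-p$ does not change the distribution. Clauses may repeat, and the empty formula is satisfiable.

**Definition (median threshold).** $\alpha_k(p,n)=\inf\{c:\Pr(\Phi_{cn}(n,k,p)\text{ is satisfiable})\le\frac12\}$, with $cn$ rounded down, and $\alpha_k(n)=\alpha_k(\frac12,n)$. Asymptotics are for $n\to\infty$ with $k$ and $p$ fixed.

*First test: expected number of satisfying assignments.* Take an assignment with $\alpha n$ false variables. A clause is falsified when all its pure variables are false and all its negated ones are true. If we ignore that the $k$ variables are distinct, which costs only $O(1/n)$ (see (2) below), this has probability $\frac12(u^k+v^k)$ with $u=(1-p)\alpha+p(1-\alpha)$ and $v=p\alpha+(1-p)(1-\alpha)$. Since $u+v=1$, convexity gives $\frac12(u^k+v^k)\ge2^{-k}$, with equality at $\alpha=\frac12$. The number of assignments with $\alpha n$ false variables is also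 largest at $\alpha=\frac12$. So for every $p$ the expected number of satisfying assignments of $\Phi_{cn}$ is $2^n(1-2^{-k})^{cn}$ up to a factor $e^{o(n)}$. The first moment is blind to $p$. But it only bounds thresholds from above.

*Second test: $k=2$.* A given literal lies in a given clause with probability $\frac2n\cdot\frac12=\frac1n$, for every $p$. So making a literal false forces, on average, $m/n$ further literals, whatever $p$ is. Heuristically the propagation is critical at $m/n=1$ for all $p$, and this agrees with the fact, quoted below, that $\alpha_2(p,n)=1+o(1)$.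

*Third test: $n=k$.* Now every clause uses all the variables and forbids exactly one assignment. A classical formula is unsatisfiable as soon as all $2^k$ clauses have appeared; for $n=k=2$ and $m=4$ it is satisfiable with probability $1-4!/4^4=\frac{29}{32}$. A monotone formula forbids only the all-false and the all-true assignment, so it is satisfiable with probability $1$ for every $m$. So the guess cannot hold as an exact identity for finite $n$: a polarized formula can be strictly easier to satisfy. Any proof needs an error term.

The guess is the following conjecture; the problem comes from Joel Larsson Danielsson, Klas Markström, "Polarised random k-SAT", arXiv:2204.06615 (2022).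

**Conjecture.** For any $0\le p\le1$ and $k\ge3$, $\alpha_k(p,n)=\alpha_k(\frac12,n)\pm o(1)$.

We shall prove it. One direction may be quoted.

**Known result (quoted with the problem).** Let $k\ge2$ be fixed. For every $0\le p\le\frac12$,
$$\alpha_k(n)-o(1)\le\alpha_k(p,n)\le\frac{1+o(1)}{-\log_2(1-2^{-k})}.$$
Moreover, for all $0\le p\le q\le\frac12$,
$$\Pr(\Phi_m(n,k,p)\text{ is satisfiable})\ge\Pr(\Phi_m(n,k,q)\text{ is satisfiable})-o(1).$$
For $k=2$, $\alpha_2(p,n)=1+o(1)$ for every $p$.

So polarized formulas are, up to $o(1)$, at least as easy as classical ones. We must show that they are not noticeably easier.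

## Sign laws and the polynomial $Q_w$

Only the number of pure variables in a clause matters for the comparison, so we work with general laws for that number.

**Definition (sign law).** A *sign law* is a probability vector $w=(w_0,\dots,w_k)$. A *$w$-clause* is generated by choosing a uniform $k$-set $S$ of variables, choosing $J$ with $\Pr(J=j)=w_j$, and making a uniformly random $J$-subset of $S$ pure and the rest negated. $\Phi_m(w)$ is the conjunction of $m$ independent $w$-clauses. For $a,b\ge0$ put
$$Q_w(a,b)=\sum_{j=0}^kw_ja^jb^{k-j},\qquad Q_{\rm cl}(a,b)=\Big(\frac{a+b}2\Big)^k,$$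
with the convention $0^0=1$.

The $p$-polarized model is the sign law $w_j=\frac12\binom kj\big[(1-p)^jp^{k-j}+p^j(1-p)^{k-j}\big]$. Write $Q_p$ for its polynomial. By the binomial theorem
$$Q_p(a,b)=\tfrac12\big[((1-p)a+pb)^k+(pa+(1-p)b)^k\big],\qquad Q_{1/2}=Q_{\rm cl}.$$

For example, for $k=2$ the monotone law is $w=(\frac12,0,\frac12)$ with $Q_0=\frac12(a^2+b^2)$, the classical law is $(\frac14,\frac12,\frac14)$, and $Q_0-Q_{\rm cl}=\frac14(a-b)^2\ge0$.

The same inequality holds in general. Put $c=\frac{a+b}2$ and $d=(1-2p)\frac{a-b}2$. Then $(1-p)a+pb=c+d$ and $pa+(1-p)b=c-d$, so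
$$Q_p=\tfrac12\big[(c+d)^k+(c-d)^k\big]=\sum_{i\text{ even}}\binom kic^{k-i}d^i .$$
As $c\ge0$, this is nondecreasing in $d^2$, and $d^2$ is nonincreasing in $p$ on $[0,\frac12]$. Hence
$$Q_p\ge Q_q\ge Q_{\rm cl}\quad\text{on }[0,\infty)^2\qquad(0\le p\le q\le\tfrac12).\tag{1}$$

## Comparison theorems for sign laws

Here is everything that will be proved. "Sat" abbreviates "satisfiable".

**Proposition 1.** Let $w,w'$ be sign laws with $Q_w\ge Q_{w'}$ and $Q_w\ge Q_{\rm cl}$ on $[0,\infty)^2$. There is $C=C(k)$ such that for all $n\ge k$, $m\ge1$ and $1\le L\le\min(m,n)$,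
$$\Pr(\Phi_m(w)\text{ sat})\le\Pr(\Phi_{m-L}(w')\text{ sat})+C\,\frac mn\,L^{-(k-1)/k}.$$

**Theorem A (the conjecture).** For all fixed $k\ge2$ and $0\le p\le1$: $\alpha_k(p,n)=\alpha_k(n)+o(1)$.

**Theorem B.** Let $w,w'$ be as in Proposition 1 and $\gamma_k=\frac{k-1}{4k-2}$. There is $C=C(k)$ such that for all $n\ge k$ and all $m\ge0$: $\Pr(\Phi_m(w)\text{ sat})\le\Pr(\Phi_m(w')\text{ sat})+Cn^{-\gamma_k}$. In particular $\Pr(\Phi_m(n,k,p)\text{ sat})\le\Pr(\Phi_m(n,k,q)\text{ sat})+Cn^{-\gamma_k}$ for $0\le p\le q\le\frac12$.

**Theorem C.** For fixed $k\ge2$: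
$$\sup_{0\le p\le1}\ \sup_{m\ge0}\big|\Pr(\Phi_m(n,k,p)\text{ sat})-\Pr(\Phi_m(n,k,\tfrac12)\text{ sat})\big|\to0.$$

**Theorem D.** Let $w$ be a sign law with $\mathbb EJ=k/2$.
(i) $\Pr(\Phi_m(w)\text{ sat})\ge\Pr(\Phi_m(n,k,\frac12)\text{ sat})-o(1)$ uniformly in $m$. So, up to $o(1)$, classical $k$-SAT has the smallest threshold among all balanced sign laws (those with $\mathbb EJ=k/2$).
(ii) If moreover $Q_w\ge Q_{\rm cl}$ on $[0,\infty)^2$, then $\big|\Pr(\Phi_m(w)\text{ sat})-\Pr(\Phi_m(n,k,\frac12)\text{ sat})\big|=o(1)$ uniformly in $m$, and the median thresholds agree up to $o(1)$.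

Besides the known result we use one deep theorem.

**Friedgut's theorem** (E. Friedgut, *Sharp thresholds of graph properties, and the $k$-SAT problem*, J. AMS 12 (1999)). For each $k\ge2$ there is $r_k(n)$ such that for every $\eta>0$ classical random $k$-SAT with $(r_k(n)-\eta)n$, resp. $(r_k(n)+\eta)n$, clauses is satisfiable with probability tending to $1$, resp. $0$.

It does not matter whether clauses are drawn with or without repetition. For $m=O(n)$ the expected number of coinciding pairs among $m$ independent clauses is at most $m^2/(2^{k+1}\binom nk)=O(1)$, so with probability $1-o(1)$ at most $\log n$ clauses repeat an earlier one. Given the number of distinct clauses, their set is uniform of that size. Since satisfiability is monotone, the change of at most $\log n$ clauses is absorbed in $\eta n$.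

Proposition 1 and Theorem B use no external input. Theorem A uses the quoted lower bound, the quoted upper bound on $\alpha_k(n)$, and Friedgut's theorem. Theorems C and D use the quoted monotonicity only for the pair $(p,q)=(0,\frac12)$, with its $o(1)$ read as valid for every sequence $m=m(n)$, that is, uniform in $m$. The statements about thresholds in Theorem D also use Friedgut's theorem.

## Frozen variables and the probability that one clause kills

We want to compare two laws clause by clause. So fix a satisfiable formula $F$ and ask how likely one more random clause is to make it unsatisfiable.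

**Definition (frozen variables).** For a satisfiable formula $F$ let $A$, resp. $B$, be the set of variables that are false, resp. true, in *all* satisfying assignments of $F$. Put $a=|A|$, $b=|B|$, $s=a+b$ and $z=s/n$.

For example, on $n=3$ variables with $k=2$ let $F=(x_1\vee x_2)\wedge(x_1\vee\bar x_2)\wedge(\bar x_1\vee x_3)$. Its satisfying assignments have $x_1=x_3=$ true and $x_2$ arbitrary, so $A=\emptyset$ and $B=\{x_1,x_3\}$. Exactly one clause kills $F$, namely $\bar x_1\vee\bar x_3$. The classical law picks it with probability $\frac1{12}$, the monotone law with probability $\frac12\cdot\frac13=\frac16$.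

**Step 1a: a formula for the killing probability.** $F\wedge C$ is unsatisfiable iff every satisfying assignment of $F$ falsifies every literal of $C$, that is, iff all pure variables of $C$ lie in $A$ and all negated ones lie in $B$. A $w$-clause can be generated by drawing $J$ and an independent uniform sequence of $k$ distinct variables, the first $J$ being pure. There are $(n)_k=n(n-1)\cdots(n-k+1)$ such sequences. As $A\cap B=\emptyset$, exactly $(a)_j(b)_{k-j}$ of them have their first $j$ entries in $A$ and the others in $B$. So a $w$-clause makes $F$ unsatisfiable with probability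
$$\kappa_w(a,b)=\frac1{(n)_k}\sum_{j=0}^kw_j(a)_j(b)_{k-j}.$$
In the example $(a,b)=(0,2)$ this is $w_0\cdot2/6$, which is $\frac1{12}$ for $w_0=\frac14$ and $\frac16$ for $w_0=\frac12$, as found above.

**Step 1b: replacing falling factorials by powers.** This brings in $Q_w$. The number $a^jb^{k-j}-(a)_j(b)_{k-j}$ counts the non-injective sequences with first $j$ entries in $A$ and the others in $B$. In such a sequence some pair of positions carries the same variable, and for a fixed pair there are at most $s^{k-1}$ sequences. So the number lies in $[0,\binom k2s^{k-1}]$, and averaging over $j$,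
$$Q_w(a,b)-\tbinom k2s^{k-1}\le(n)_k\,\kappa_w(a,b)\le Q_w(a,b).\tag{2}$$
This holds for every sign law and all integers $a,b\ge0$ with $a+b\le n$.

**Step 1c: how much less deadly can $w$ be than $w'$?** Use the upper bound of (2) for $w'$, the lower bound for $w$, and $Q_{w'}\le Q_w$:
$$\kappa_{w'}(a,b)-\kappa_w(a,b)\le\binom k2\frac{s^{k-1}}{(n)_k}.\tag{3}$$
The right side cannot be replaced by $0$. For $n=k=2$ and $a=b=1$ the monotone law has $\kappa=0$ and the classical law $\kappa=\frac14$, although $Q_0(1,1)=Q_{\rm cl}(1,1)=1$. This is the third test again.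

**Step 1d: many frozen variables make a formula fragile.** We bound $z^k$ by the killing probability. Since $Q_w\ge Q_{\rm cl}=2^{-k}s^k$, (2) gives $(n)_k\kappa_w\ge2^{-k}s^k-\binom k2s^{k-1}$, and the right side is at least $2^{-k-1}s^k$ when $s\ge s_0:=2^{k+1}\binom k2$. In that case $s^k\le2^{k+1}(n)_k\kappa_w\le2^{k+1}n^k\kappa_w$. If $s<s_0$, then $z^k\le s_0^kn^{-k}$. So always
$$z^k\le2^{k+1}\kappa_w(a,b)+s_0^k\,n^{-k}.\tag{4}$$

## Exchanging clauses one at a time loses a constant

The sensible plan is to turn a $w$-formula into a $w'$-formula by exchanging one clause after the other. Let $G_{i,j}$ be the conjunction of $i$ independent $w$-clauses and $j$ independent $w'$-clauses, and put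
$$g(i,j)=\Pr(G_{i,j}\text{ sat}),\qquad\eta(i,j)=\mathbb E\big[\mathbf 1\{G_{i,j}\text{ sat}\}\,z^k\big],\qquad\theta=\frac{k-1}k,$$
where $z$ belongs to $F=G_{i,j}$. Note that $g$ is nonincreasing in each argument.

**Step 2a: the cost of one exchange.** Both $G_{i+1,j}$ and $G_{i,j+1}$ arise from $G_{i,j}$ by adding one independent clause. Hence
$$g(i+1,j)-g(i,j+1)=\mathbb E\big[\mathbf1\{G_{i,j}\text{ sat}\}(1-\kappa_w)\big]-\mathbb E\big[\mathbf1\{G_{i,j}\text{ sat}\}(1-\kappa_{w'})\big]=\mathbb E\big[\mathbf1\{G_{i,j}\text{ sat}\}(\kappa_{w'}-\kappa_w)\big].$$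
By (3) this is at most $\binom k2\frac{n^k}{(n)_k}\cdot\frac1n\,\mathbb E[\mathbf1\{G_{i,j}\text{ sat}\}z^{k-1}]$. The product $(n)_k/n^k=\prod_{i<k}(1-\frac in)$ increases with $n$, so for $n\ge k$ it is at least $k!/k^k\ge e^{-k}$. By Hölder (or Jensen), $\mathbb E[\mathbf1\{\text{sat}\}z^{k-1}]=\mathbb E[(\mathbf1\{\text{sat}\}z^k)^\theta]\le\eta^\theta$. Therefore
$$g(i+1,j)-g(i,j+1)\le\frac{c_1}n\,\eta(i,j)^\theta,\qquad c_1=e^k\binom k2.\tag{5}$$

**Step 2b: the total cost.** Telescoping (5) along the antidiagonal $i+j=M-1$, for each $M\ge1$,
$$g(M,0)-g(0,M)=\sum_{i=0}^{M-1}\big[g(i+1,M-1-i)-g(i,M-i)\big]\le\frac{c_1}n\sum_{i=0}^{M-1}\eta(i,M-1-i)^\theta.\tag{6}$$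

Here the plan stops. All we know so far is $\eta\le1$, which bounds the right side by $c_1M/n$. For $M$ of order $n$ this is a constant, and a bound on a difference of probabilities by a constant of this kind says nothing. We would need $\eta$ to be small along most of the antidiagonal.

Why should $\eta$ be small? Because of (4): a formula with linearly many frozen variables is killed by the next $w$-clause with probability bounded below, and a formula dies only once.

**Step 2c: frozen variables are paid for by satisfiability.** Since $g(i,j)-g(i+1,j)=\mathbb E[\mathbf1\{G_{i,j}\text{ sat}\}\kappa_w]$, (4) gives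
$$\eta(i,j)\le2^{k+1}\big(g(i,j)-g(i+1,j)\big)+s_0^kn^{-k}.\tag{7}$$
For fixed $j$ the right side telescopes in $i$, so $\eta$ has bounded total along any stretch of at most $n$ consecutive points of a row.

But the sum in (6) runs along an antidiagonal, which meets each row in one point. With one antidiagonal, (7) and telescoping in the rows bound each $\eta(i,M-1-i)$ by a constant and nothing better: the budget of every row might be spent exactly where our antidiagonal crosses it. The budgets in (7) run along rows, and the costs in (6) run along antidiagonals.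

## Averaging over $L$ antidiagonals

The way out: no particular antidiagonal is needed. Use $L$ neighboring ones. They meet each row in up to $L$ points, on which the row budget is still only a constant, so a typical antidiagonal sees $\eta$ of order at most $1/L$. Changing the antidiagonal changes the number of clauses by at most $L$, and monotonicity of $g$ takes care of that.

**Step 3a: the total of $\eta$ on a strip.** Sum (6) over $M=m-L+1,\dots,m$; here $M\ge1$ because $L\le m$. The pairs $(i,j)$ that occur satisfy $i,j\ge0$ and $m-L\le i+j\le m-1$. For each of the at most $m$ values of $j$, the index $i$ runs over at most $L$ consecutive integers. So there are at most $mL$ pairs. In each row the differences $g(i,j)-g(i+1,j)$ telescope to at most $1$. With (7) and $L\le n\le n^k$,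
$$\sum_{(i,j)}\eta(i,j)\le m\big(2^{k+1}+Ls_0^kn^{-k}\big)\le c_2m,\qquad c_2:=2^{k+1}+s_0^k.\tag{8}$$

**Step 3b: the total cost on the strip.** By concavity of $t\mapsto t^\theta$, a sum of at most $mL$ terms satisfies $\sum\eta^\theta\le(mL)^{1-\theta}(\sum\eta)^\theta$. Since $1-\theta=\frac1k$,
$$\sum_{(i,j)}\eta(i,j)^\theta\le(mL)^{1/k}(c_2m)^{(k-1)/k}=c_3\,m\,L^{1/k},\qquad c_3:=c_2^{\theta}.$$
Hence $\sum_{M=m-L+1}^m\big[g(M,0)-g(0,M)\big]\le c_1c_3\frac mnL^{1/k}$, and one of these $L$ values of $M$ does at least as well as the average:
$$g(M,0)-g(0,M)\le c_1c_3\,\frac mn\,L^{-(k-1)/k}.$$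

**Step 3c: back to $m$.** As $m-L<M\le m$, monotonicity gives $g(m,0)\le g(M,0)$ and $g(0,M)\le g(0,m-L)$. So
$$\Pr(\Phi_m(w)\text{ sat})=g(m,0)\le g(0,m-L)+c_1c_3\frac mnL^{-(k-1)/k},$$
which is Proposition 1 with $C=c_1c_3$. $\square$

For $L=1$ the error is $C\frac mn$: that is the naive bound. Everything is gained by letting $L\to\infty$.

## From the comparison to the median threshold

**Proof of Theorem A.** By the symmetry $p\leftrightarrow1-p$ let $p\le\frac12$. The known result gives $\alpha_k(p,n)\ge\alpha_k(n)-o(1)$, so we need the upper bound.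

**Step 1: the classical median is a sharp threshold.** For $\eta>0$ and large $n$, Friedgut's theorem makes the probability of satisfiability larger than $\frac12$ at $(r_k(n)-\eta)n$ clauses and smaller than $\frac12$ at $(r_k(n)+\eta)n$ clauses. So $|\alpha_k(n)-r_k(n)|\le\eta$ for large $n$, that is, $\alpha_k(n)=r_k(n)+o(1)$. Fix $\varepsilon\in(0,1)$. Since $(\alpha_k(n)+\varepsilon)n\ge(r_k(n)+\frac\varepsilon2)n$ for large $n$,
$$\Pr(\Phi_{m'}(n,k,\tfrac12)\text{ sat})\to0\quad\text{whenever }m'\ge(\alpha_k(n)+\varepsilon)n.$$

**Step 2: comparison with a sublinear shift.** Let $m=\lfloor(\alpha_k(n)+2\varepsilon)n\rfloor$ and $L=\lfloor\sqrt n\rfloor$. Then $m/n=O(1)$, because $\alpha_k(n)=O(1)$ by the quoted upper bound. For large $n$ we have $L\le\min(m,n)$, and $m-L\ge(\alpha_k(n)+2\varepsilon)n-1-\sqrt n\ge(\alpha_k(n)+\varepsilon)n$. By (1), Proposition 1 applies with $w$ the law of $p$ and $w'$ the law of $\frac12$: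
$$\Pr(\Phi_m(n,k,p)\text{ sat})\le\Pr(\Phi_{m-L}(n,k,\tfrac12)\text{ sat})+O\big(n^{-(k-1)/(2k)}\big)\to0.$$
So this probability is at most $\frac12$ for large $n$, hence $\alpha_k(p,n)\le\alpha_k(n)+2\varepsilon$ for large $n$. As $\varepsilon$ was arbitrary, $\alpha_k(p,n)\le\alpha_k(n)+o(1)$. $\blacksquare$

So the conjecture is true for every $k\ge3$ and every $p$, and the statement also holds for $k=2$.

## One clause changes the probability of satisfiability by $O(n^{-1/2})$

For Theorem B we want the same $m$ on both sides of the comparison. So we must bound $\Pr(\Phi_{m-L}(w')\text{ sat})-\Pr(\Phi_m(w')\text{ sat})$ without a sharp threshold theorem. Write $h(m)$ for the drop caused by the $m$-th clause. The drops sum to at most $1$, so over a range of $\delta n$ values of $m$ they are at most $\frac1{\delta n}$ on average. This does not exclude one large drop at one particular $m$. We need a bound at every $m$.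

**Lemma 2 (smoothness in $m$).** For $0<\delta<T$ there is $C=C(k,\delta,T)$ such that for every sign law $w$, every $n\ge k$ and every integer $m\ge1$ with $\delta n\le m\le Tn$:
$$h:=\Pr(\Phi_{m-1}(w)\text{ sat})-\Pr(\Phi_m(w)\text{ sat})\le Cn^{-1/2}.$$

The idea is that many clauses contain a variable that occurs nowhere else. Such a clause can be deleted without affecting satisfiability, and the number of such clauses fluctuates by about $\sqrt n$. So what remains after the deletions can hardly tell whether we started with $m$ or with $m-1$ clauses.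

*Proof.* Since $h\le1$, we may take $n$ large in terms of $k,\delta,T$. All $O(\cdot)$ below depend only on $k,\delta,T$. Write $\Phi_m=C_1\wedge\dots\wedge C_m$, and let $\mathcal E$ be the event that $\Phi_{m-1}$ is satisfiable and $\Phi_m$ is not, so $\Pr(\mathcal E)=h$.

**Step 1: we may assume that the last clause has a special shape.** Let $R$ be a set of $\rho=\lfloor n/2\rfloor$ variables. Call a clause *type 1* if it contains exactly one variable of $R$. A random clause is type 1 with probability $\beta=\rho\binom{n-\rho}{k-1}/\binom nk$. This tends to $k2^{-k}$, so $\beta\ge4^{-k}$ for large $n$.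

If $R$ is a uniformly random $\rho$-set independent of the clauses, then, given all clauses, $C_m$ is type 1 with probability $\beta$, because the probability that a random $\rho$-set and a random $k$-set meet in one point does not change if either one is fixed. So $\Pr(\mathcal E,\ C_m\text{ type }1)=\beta h$ for random $R$. The law of $(C_1,\dots,C_m)$ is invariant under permutations of the variables, so this probability is the same for every fixed $R$. Fix $R$. Dividing by $\Pr(C_m\text{ type }1)=\beta$,
$$h=\Pr(\mathcal E\mid C_m\text{ type }1).$$
From now on we work given that $C_m$ is type 1. The clauses $C_1,\dots,C_{m-1}$ are independent of this event.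

**Step 2: conditioning on everything but the type-1 clauses.** Condition on which of $C_1,\dots,C_{m-1}$ are type 1, say $N-1$ of them, and on all non-type-1 clauses among them. Together with $C_m$ there are $N$ type-1 clauses. Each is a triple $(y,\epsilon,D)$: its variable $y\in R$, the sign $\epsilon$ of $y$, and the remaining $k-1$ literals $D$ on variables outside $R$. These triples are i.i.d. Given type 1, $y$ is uniform on $R$ and independent of the other $k-1$ variables; and the sign pattern is exchangeable over the positions and independent of the variable set. So $y$ is uniform on $R$ and independent of $(\epsilon,D)$.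

Call a variable of $R$ *blocked* if it occurs in a non-type-1 clause, and let $\rho'$ be the number of unblocked variables of $R$.

**Step 3: deleting clauses with a private variable.** View the $y$'s as balls thrown into the bins $R$. If an unblocked bin contains exactly one ball, its variable occurs in exactly one clause. Delete all such clauses. A satisfying assignment of the remaining formula can be changed on these private variables, one for each deleted clause, so as to satisfy the deleted clauses too; no remaining clause contains a private variable. So the deletions do not affect satisfiability.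

Define the *pattern* as the vector of bin counts in which every $1$ in an unblocked bin is replaced by $0$. For instance, with bins $1,2,3,4$, of which only $4$ is blocked, balls in $1,1,2,4$ give counts $(2,1,0,1)$ and pattern $(2,0,0,1)$.

The remaining formula is determined, up to the order of clauses, by the conditioned clauses, the pattern, and i.i.d. copies of $(\epsilon,D)$ attached to the remaining balls. As the $(\epsilon,D)$ are independent of the $y$'s, the conditional probability of satisfiability given the pattern is a function $\Theta(\text{pattern})\in[0,1]$ that does not depend on the number of balls. Let $P_N$ be the law of the pattern with $N$ balls. The formula $\Phi_{m-1}$ has $N-1$ balls and $\Phi_m$ has $N$, so the conditional probability of $\mathcal E$ equals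
$$\sum(P_{N-1}-P_N)\Theta\le\sum(P_{N-1}-P_N)_+=\sum(P_N-P_{N-1})_+=\sum_{P_N>0}P_N\Big(1-\frac{P_{N-1}}{P_N}\Big)_+,\tag{9}$$
with sums over all patterns. The middle equality holds because both laws have total mass $1$.

**Step 4: the likelihood ratio.** Take a pattern $(c_b)_{b\in R}$ with total $t=\sum_bc_b$ and $K'$ unblocked bins of count at least $2$. With $N$ balls it arises when the $N-t$ balls not shown in it sit alone in $N-t$ of the $\rho'-K'$ unblocked bins of pattern value $0$. For each choice of these bins the counts are determined and the multinomial formula applies, so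
$$P_N=\frac{N!}{\prod_bc_b!}\,\rho^{-N}\binom{\rho'-K'}{N-t}.$$
For $N$ balls let $U=N-t$ be the number of unblocked bins with exactly one ball and $V=\rho'-K'-U$ the number of empty unblocked bins. Since $\binom{U+V}{U-1}/\binom{U+V}U=U/(V+1)$ (also for $U=0$, when both sides are $0$),
$$\frac{P_{N-1}}{P_N}=\frac{\rho\,U}{N(V+1)}\qquad\text{when }P_N>0.$$
Check with two unblocked bins and $N=2$: the pattern $(0,0)$ has $P_2=\frac12$ and $P_1=1$, ratio $2$; the formula with $U=2$, $V=0$ gives $\frac{2\cdot2}{2\cdot1}=2$.

Inserting the ratio in (9), and using $(1-x)_+\le1$ for $x\ge0$, the conditional probability of $\mathcal E$ is at most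
$$\mathbb E\Big[\min\Big(1,\frac{1+|V-\rho U/N|}{V+1}\Big)\Big],\tag{10}$$
where $N$ balls are thrown. So we want $V$ to be of order $n$, and $V-\rho U/N$ to be of order $\sqrt n$.

**Step 5: moments of $U$ and $V$.** Put $\pi=1-\frac1\rho$ and $\tau=1-\frac2\rho$. Counting single bins and ordered pairs of distinct bins gives

- $\mathbb EV=\rho'\pi^N$ and $\mathbb EU=\rho'\frac N\rho\pi^{N-1}$;
- $\mathbb E\,V(V-1)=\rho'(\rho'-1)\tau^N$;
- $\mathbb E\,VU=\rho'(\rho'-1)\frac N\rho\tau^{N-1}$;
- $\mathbb E\,U(U-1)=\rho'(\rho'-1)\frac{N(N-1)}{\rho^2}\tau^{N-2}$ for $N\ge2$.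

For $N\ge2$ expand the square as $\mathbb EV^2-\frac{2\rho}N\mathbb EVU+\frac{\rho^2}{N^2}\mathbb EU^2$. The three terms are
$$\rho'(\rho'-1)\tau^N+\rho'\pi^N,\qquad-2\rho'(\rho'-1)\tau^{N-1},\qquad\rho'(\rho'-1)\Big(1-\frac1N\Big)\tau^{N-2}+\frac{\rho\rho'}N\pi^{N-1}.$$
Since $\tau^2-2\tau+1=(1-\tau)^2=4/\rho^2$ and $\rho'\le\rho$,
$$\mathbb E\Big(V-\frac{\rho U}N\Big)^2=\rho'\pi^N+\frac{\rho\rho'}N\pi^{N-1}+\rho'(\rho'-1)\tau^{N-2}\Big[(1-\tau)^2-\frac1N\Big]\le\rho+\frac{\rho^2}N+4.\tag{11}$$
Also $\tau\le\pi^2$, so
$$\operatorname{Var}V=\rho'(\rho'-1)\tau^N+\mathbb EV-(\rho'\pi^N)^2\le\mathbb EV.\tag{12}$$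

**Step 6: the conditioning is usually good.** We need $N$ and $\rho'$ of order $n$. First, $N-1$ has the binomial law $\mathrm{Bin}(m-1,\beta)$, with mean $\beta(m-1)\ge\beta(\delta n-1)$ and variance at most $\beta Tn$. For $n\ge4/\delta$ the mean exceeds $\beta\delta n/2$ by at least $\beta\delta n/4$, so by Chebyshev $N\ge\beta\delta n/2$ outside an event of probability at most $\frac{16T}{\beta\delta^2n}=O(1/n)$. Always $N\le m\le Tn$.

Second, $\rho'\ge Z$, where $Z$ is the number of variables of $R$ that occur in none of $C_1,\dots,C_{m-1}$. A given variable is absent from all of these with probability $(1-\frac kn)^{m-1}\ge e^{-2kT}$, because $1-x\ge e^{-2x}$ on $[0,\frac12]$ and $n\ge2k$. Two given variables are both absent from one clause with probability $(1-\frac kn)(1-\frac k{n-1})\le(1-\frac kn)^2$. So absences of distinct variables are nonpositively correlated and $\operatorname{Var}Z\le\mathbb EZ$. By Chebyshev $\Pr(Z<\frac12\mathbb EZ)\le4/\mathbb EZ=O(1/n)$, so $\rho'\ge\frac12\rho e^{-2kT}$ outside an event of probability $O(1/n)$.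

The events $N\ge\beta\delta n/2$ and $\rho'\ge\frac12\rho e^{-2kT}$ depend only on what we conditioned on.

**Step 7: conclusion.** On these two events, $N\ge2$ for large $n$. As $\rho\ge n/3$, also $\pi^N\ge e^{-2N/\rho}\ge e^{-2Tn/\rho}\ge e^{-6T}$. So $\mathbb EV=\rho'\pi^N\ge c'n$ with $c'=c'(k,T)>0$. By (12) and Chebyshev, $V\ge c'n/2$ outside conditional probability $4/\mathbb EV=O(1/n)$. By (11) and $N\ge\beta\delta n/2$, $\mathbb E|V-\rho U/N|=O(\sqrt n)$. So (10) is at most
$$\Pr(V<c'n/2)+\frac{1+\mathbb E|V-\rho U/N|}{c'n/2}=O(n^{-1})+O(\sqrt n/n)=O(n^{-1/2}).$$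
Averaging over the conditioning, with the exceptional events contributing $O(1/n)$, we get $h=O(n^{-1/2})$. $\square$

## Very sparse and very dense formulas

Lemma 2 needs $m$ of order $n$. Outside this range satisfiability is decided.

**Lemma 3.** (i) For every sign law and $m\le n/16$: $\Pr(\Phi_m(w)\text{ sat})\ge1-O(1/n)$. (ii) If $Q_w\ge Q_{\rm cl}$, $m\ge Tn$ with $T=2^{k+2}$, and $n\ge n_0(k)$: $\Pr(\Phi_m(w)\text{ sat})\le2^{-n}$.

*Proof.* (i) If the clauses have distinct representatives among their variables, set each representative so as to satisfy its clause; the formula is satisfiable. Otherwise, by Hall's theorem, some $t$ clauses use together at most $t-1$ variables, so they use only variables from a set of $v=t-1$ variables. A clause has $k\ge2$ variables, so $t\ge3$. A clause lies in a given $v$-set with probability at most $(v/n)^k\le(v/n)^2$. With $\delta=\frac1{16}$ we have $\binom mt\le(\frac{em}t)^t\le(\frac{e\delta n}v)^t$ and $\binom nv\le(\frac{en}v)^v$, so the expected number of such configurations is at most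
$$\sum_{t\ge3}\Big(\frac{e\delta n}v\Big)^t\Big(\frac{en}v\Big)^v\Big(\frac vn\Big)^{2t}=\sum_{t\ge3}(e^2\delta)^te^{-1}\,\frac vn\le\sum_{t\ge3}(e^2\delta)^t\,\frac tn=O(1/n),$$
where the equality uses $v=t-1$ and the last step $e^2/16<1$.

(ii) This is the first-moment test from the start of the lecture. For an assignment with $a$ false and $b=n-a$ true variables, a $w$-clause is falsified with probability $\kappa_w(a,b)$, by the count in Step 1a with $A$ the false and $B$ the true variables. By (2) with $s=n$ and $Q_w\ge2^{-k}n^k$,
$$\kappa_w(a,b)\ge\frac{n^k}{(n)_k}\Big(2^{-k}-\binom k2\frac1n\Big)\ge2^{-k-1}$$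
for $n\ge2^{k+1}\binom k2$. So the expected number of satisfying assignments is at most $2^n(1-2^{-k-1})^{Tn}\le2^ne^{-2n}\le2^{-n}$. $\square$

## Uniform comparison in $m$ and in $p$

**Proof of Theorem B.** By enlarging $C$ we may take $n$ large in terms of $k$. Let $T=2^{k+2}$.

**Step 1: the extreme ranges.** For $m\le n/16$, Lemma 3(i) for $w'$ gives $\Pr(\Phi_m(w)\text{ sat})\le1\le\Pr(\Phi_m(w')\text{ sat})+O(1/n)$, and $\gamma_k<1$. For $m\ge Tn$, Lemma 3(ii) for $w$ gives $\Pr(\Phi_m(w)\text{ sat})\le2^{-n}$.

**Step 2: the middle range.** Let $n/16\le m\le Tn$ and $L=\lfloor n^{k/(4k-2)}\rfloor$. The exponent is at most $\frac13$, so for large $n$ we have $1\le L\le\min(m,n)$ and $m-L\ge n/32$. Apply Proposition 1, where $m/n\le T$, and then Lemma 2 for $w'$ with $\delta=\frac1{32}$, $L$ times, to the clause numbers $m-L+1,\dots,m$: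
$$\Pr(\Phi_m(w)\text{ sat})\le\Pr(\Phi_{m-L}(w')\text{ sat})+O(L^{-(k-1)/k})\le\Pr(\Phi_m(w')\text{ sat})+O(Ln^{-1/2})+O(L^{-(k-1)/k}).$$
The exponent of $n$ in the first error is $\frac{k}{4k-2}-\frac{2k-1}{4k-2}=-\gamma_k$, and in the second $-\frac{k-1}k\cdot\frac k{4k-2}=-\gamma_k$. All constants depend only on $k$. The last claim of the theorem follows from (1). $\blacksquare$

**Proof of Theorem C.** By symmetry let $p\le\frac12$. Write $P_p(m)=\Pr(\Phi_m(n,k,p)\text{ sat})$. By (1), Theorem B applies to the pairs of laws $(0,p)$ and $(p,\frac12)$, and uniformly in $p$ and $m$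
$$P_0(m)-Cn^{-\gamma_k}\le P_p(m)\le P_{1/2}(m)+Cn^{-\gamma_k}.$$
The known result for $(0,\frac12)$ gives $P_0(m)\ge P_{1/2}(m)-o(1)$, uniformly in $m$. So $P_p(m)$ differs from $P_{1/2}(m)$ by $o(1)$, uniformly in $p$ and $m$. $\blacksquare$

## Balanced sign laws lie below the monotone law

**Proof of Theorem D.** (i) The point is that among balanced laws the monotone one has the largest $Q$. By weighted AM–GM, $a^jb^{k-j}\le\frac jka^k+(1-\frac jk)b^k$. Averaging with $\mathbb EJ=k/2$,
$$Q_w(a,b)\le\tfrac12(a^k+b^k)=Q_0(a,b),$$
and $Q_0\ge Q_{\rm cl}$ by (1). So Theorem B applies to the pair (monotone law, $w$). With the known result for $(0,\frac12)$,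
$$\Pr(\Phi_m(w)\text{ sat})\ge P_0(m)-Cn^{-\gamma_k}\ge P_{1/2}(m)-o(1)$$
uniformly in $m$. For the sentence on thresholds let $\varepsilon>0$. By Friedgut's theorem and $\alpha_k(n)=r_k(n)+o(1)$, $P_{1/2}(m)\to1$ at $m=\lfloor(\alpha_k(n)-\varepsilon)n\rfloor$ (when this is nonnegative; otherwise there is nothing to show). So $\Pr(\Phi_m(w)\text{ sat})\to1$ there, and the median threshold of $w$ is at least $\alpha_k(n)-\varepsilon$ for large $n$.

(ii) If $Q_w\ge Q_{\rm cl}$, Theorem B applies to the pair ($w$, classical law) and gives $\Pr(\Phi_m(w)\text{ sat})\le P_{1/2}(m)+Cn^{-\gamma_k}$. Together with (i) this is the first claim. For the medians, Friedgut's theorem gives $P_{1/2}(m)\to0$ at $m=\lfloor(\alpha_k(n)+\varepsilon)n\rfloor$, so $\Pr(\Phi_m(w)\text{ sat})\to0$ there. Hence the median threshold of $w$ is at most $\alpha_k(n)+\varepsilon$ for large $n$, and the lower bound was shown in (i). $\blacksquare$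

**Remark 1 (the hypotheses of Theorem D(ii)).** The assumption $\mathbb EJ=k/2$ follows from $Q_w\ge Q_{\rm cl}$. At $a=1+x$, $b=1-x$ we have
$$Q_w=\sum_jw_j(1+x)^j(1-x)^{k-j}=1+(2\,\mathbb EJ-k)x+O(x^2),\qquad Q_{\rm cl}=1,$$
and $Q_w\ge1$ for small $x$ of both signs forces $\mathbb EJ=k/2$. The hypothesis $Q_w\ge Q_{\rm cl}$, on the other hand, cannot simply be dropped: if $w_0=w_k=0$, every clause has a pure variable, so the all-true assignment satisfies every formula. For $k=2$ this is $w=(0,1,0)$, with $Q_w=ab\le Q_{\rm cl}$.

**Remark 2 (flip-symmetric laws for $k=3$).** Let $k=3$, $w_j=w_{3-j}$ and $t=w_0+w_3$. For $a+b=1$ we have $a^3+b^3=1-3ab$ and $a^2b+ab^2=ab$, so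
$$Q_w=\frac t2(1-3ab)+\frac{1-t}2ab=\frac t2+\frac{1-4t}2\,ab,\qquad ab\in[0,\tfrac14].$$
This is linear in $ab$, equals $\frac18$ at $ab=\frac14$ and $\frac t2$ at $ab=0$. So $Q_w\ge\frac18$ throughout iff $t\ge\frac14$. By homogeneity this is the condition $Q_w\ge Q_{\rm cl}$, and $\mathbb EJ=\frac32$ by symmetry. Hence every such law with $t\in[\frac14,1]$ has the classical 3-SAT threshold up to $o(1)$. For $t<\frac14$, what is proved here is only that the threshold is at least the classical one, up to $o(1)$.
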